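\title{Sharp moderate deviations for the maximum of a finite Gaussian process}

\begin{abstract}
Let $X_1,\dots,X_N$ be centered jointly Gaussian random variables of variance at most $1$ whose maximum $F$ has mean at least $\alpha\sqrt{\log N}$, where $0<\alpha<\sqrt2$. We prove that $\mathbb{P}(F\ge\mathbb{E}F+\beta\sqrt{\log N})\le N^{-\beta^2/(2-\alpha^2)}$ whenever $\beta>0$ and $\mathbb{E}F+\beta\sqrt{\log N}\le\sqrt{2\log N}$. This answers a question of Ding, Eldan and Zhai, with no error term in the exponent. We also find the optimal exponent of both tails for every $\beta>0$ and prove that $\operatorname{Var}F+(\mathbb{E}F)^2/(2\log N)\le1$. The upper tail comes from a bound on the Laplace transform of $F$, obtained by following the conditional law of the maximizing index along a Brownian path under an exponentially tilted measure. The lower tail comes from the variance bound and Ehrhard's inequality.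
\end{abstract}

\section{Introduction}\label{sec:intro}

Let $N\ge2$ and let $X_1,\dots,X_N$ be centered, jointly Gaussian random variables with $\operatorname{Var}X_i\le1$ for all $i$. Throughout,
\[
F=\max_{1\le i\le N}X_i,\qquad L=\log N,\qquad m=\frac{\mathbb{E}F}{\sqrt L},
\]
the letters $\varphi$ and $\Phi$ denote the standard normal density and distribution function, and $\bar\Phi=1-\Phi$.

The scale $\sqrt L$ is the largest on which $\mathbb{E}F$ can live. For $\lambda=\sqrt{2L}$, Jensen's inequality and $e^{\lambda F}<\sum_ie^{\lambda X_i}$ give $e^{\lambda\mathbb{E}F}\le\mathbb{E}e^{\lambda F}<Ne^{\lambda^2/2}$, so that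
\begin{equation}\label{eq:mbound}
\mathbb{E}F<\frac L\lambda+\frac\lambda2=\sqrt{2L},\qquad\text{that is,}\qquad m<\sqrt2 .
\end{equation}
We ask how likely it is that $F$ deviates from its mean on this same scale. The Gaussian concentration inequality, which reappears below as a special case of Proposition~\ref{prop:laplace}, gives $\mathbb{P}(F\ge\mathbb{E}F+\beta\sqrt L)\le N^{-\beta^2/2}$. The exponent $\beta^2/2$ is attained when $X_1=\dots=X_N$ is a single standard normal variable, but then $m=0$. If $m$ is bounded below, the variables must differ from one another, part of the unit variance is spent on these differences, and less is left to move all of them together. The simplest process of this kind is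
\begin{equation}\label{eq:model}
X_i=\sigma Z+\frac{\mu}{\sqrt2}\,Y_i,\qquad \sigma^2=1-\frac{\mu^2}2,\qquad 0<\mu<\sqrt2,
\end{equation}
with $Z,Y_1,\dots,Y_N$ independent standard normal variables. For large $N$ the maximum of the $Y_i$ is close to $\sqrt{2L}$, so $F\approx\mu\sqrt L+\sigma Z$ and $m\approx\mu$. The event $\sigma Z\ge\beta\sqrt L$ has probability about $e^{-\beta^2L/(2\sigma^2)}=N^{-\beta^2/(2-\mu^2)}$. Hence, among processes with $m\ge\alpha$, no exponent better than $\beta^2/(2-\alpha^2)$ can hold in general, and it is natural to guess that \eqref{eq:model} is the worst case.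

Fix $\alpha\in(0,\sqrt2)$ and assume $\mathbb{E}F\ge\alpha\sqrt L$. It is known that there are an absolute constant $C>0$ and a constant $c(\alpha)>0$ depending only on $\alpha$ such that, for all $N$ and all $0<\beta\le\alpha/100$,
\begin{equation}\label{eq:known}
\mathbb{P}\big(|F-\mathbb{E}F|\ge\beta\sqrt L\big)\le CN^{-\beta^2/(2-c(\alpha))} .
\end{equation}
The question we treat comes from Ding, Eldan and Zhai \cite{DEZ}: is there, for each $\alpha\in(0,\sqrt2)$, a function $\varepsilon_\alpha(N)$, depending only on $\alpha$ and $N$ and tending to $0$ as $N\to\infty$, such that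
\[
\mathbb{P}\big(F\ge\mathbb{E}F+\beta\sqrt L\big)\le N^{-(\beta^2+\varepsilon_\alpha(N))/(2-\alpha^2)}
\]
for every $N\ge2$, every process with $\mathbb{E}F\ge\alpha\sqrt L$, and every $\beta>0$ with $\mathbb{E}F+\beta\sqrt L\le\sqrt{2L}$? The answer is yes, with $\varepsilon_\alpha\equiv0$.

\begin{theorem}\label{thm:answer}
Let $N\ge2$ and $0<\alpha<\sqrt2$, and let $X_1,\dots,X_N$ be centered jointly Gaussian with $\operatorname{Var}X_i\le1$ and $\mathbb{E}F\ge\alpha\sqrt L$. If $\beta>0$ and $\mathbb{E}F+\beta\sqrt L\le\sqrt{2L}$, then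
\[
\mathbb{P}\big(F\ge\mathbb{E}F+\beta\sqrt L\big)\le N^{-\beta^2/(2-m^2)}\le N^{-\beta^2/(2-\alpha^2)} .
\]
\end{theorem}

Some restriction on $\beta$ is needed. If $\operatorname{Var}X_1=1$, then $F\ge X_1$ shows that the exponent grows no faster than $\beta^2/2$ as $\beta\to\infty$, and $1/2<1/(2-\alpha^2)$. The next theorem gives the optimal exponent for every $\beta$. For $\mu\in(0,\sqrt2)$ and $\beta>0$ set
\begin{equation}\label{eq:I}
I_\mu(\beta)=\begin{cases}\beta^2/(2-\mu^2), & \mu^2+\mu\beta\le2,\\[2pt] (\mu+\beta)^2/2-1, & \mu^2+\mu\beta\ge2.\end{cases}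
\end{equation}

\begin{theorem}\label{thm:main}
Let $N$, $\alpha$ and $X_1,\dots,X_N$ be as in the first sentence of Theorem~\ref{thm:answer}.
\begin{enumerate}
\item[(i)] \emph{(Upper tail.)} For every $\beta>0$,
$\ \mathbb{P}(F\ge\mathbb{E}F+\beta\sqrt L)\le N^{-I_m(\beta)}\le N^{-I_\alpha(\beta)}$.
\item[(ii)] \emph{(Variance.)} $\ \operatorname{Var}F+\dfrac{(\mathbb{E}F)^2}{2\log N}\le1$.
\item[(iii)] \emph{(Lower tail.)} For every $\beta>0$,
$\ \mathbb{P}(F\le\mathbb{E}F-\beta\sqrt L)\le N^{-\beta^2/(2-m^2)}\le N^{-\beta^2/(2-\alpha^2)}$. Hence $\mathbb{P}(|F-\mathbb{E}F|\ge\beta\sqrt L)\le2N^{-\beta^2/(2-\alpha^2)}$ whenever $0<\beta\le(2-\alpha^2)/\alpha$.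
\item[(iv)] \emph{(Sharpness.)} Fix $\alpha\in(0,\sqrt2)$ and $\beta>0$. There are numbers $\eta_N\to0$ and, for every large $N$, a process satisfying the hypotheses such that
\[
\mathbb{P}(F\ge\mathbb{E}F+\beta\sqrt L)\ge N^{-I_\alpha(\beta)-\eta_N},\qquad
\mathbb{P}(F\le\mathbb{E}F-\beta\sqrt L)\ge N^{-\beta^2/(2-\alpha^2)-\eta_N}.
\]
So the exponents in (i) and (iii) are optimal for every $\beta$. The range $\beta\le(2-\alpha^2)/\alpha$, that is $\alpha+\beta\le2/\alpha$, which contains the range $\alpha+\beta\le\sqrt2$, is exactly the range in which the exponent $\beta^2/(2-\alpha^2)$ is valid for the upper tail.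
\end{enumerate}
\end{theorem}

In the range $\beta\le(2-\alpha^2)/\alpha$, part (iii) is \eqref{eq:known} with $C=2$ and $c(\alpha)=\alpha^2$. Part (ii) is the variance budget of \eqref{eq:model}, where $\sigma^2+\mu^2/2=1$, turned into an inequality for all processes.

Section~\ref{sec:model} analyzes \eqref{eq:model}, explains the shape of $I_\mu$ and proves (iv). Section~\ref{sec:upper} states the key estimate, a bound on the Laplace transform of $F$, and derives (i), (ii) and Theorem~\ref{thm:answer} from it. Section~\ref{sec:laplace} proves the estimate, after a hand computation for two variables. Section~\ref{sec:lower} proves (iii).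

\section{A common factor plus independent noise}\label{sec:model}

\subsection{Gaussian tails}

We collect the facts about one normal variable and about independent maxima that are used in the paper.

\begin{lemma}\label{lem:tails}
Let $Y_1,\dots,Y_N$ be independent standard normal variables and $M=\max_iY_i$.
\begin{enumerate}
\item[(a)] The ratio $R(x)=\bar\Phi(x)/\varphi(x)$ is decreasing on $\mathbb{R}$, and $\bar\Phi(x)\le\frac12e^{-x^2/2}$ for $x\ge0$.
\item[(b)] For fixed $y>0$, $\ \bar\Phi(y\sqrt L)=N^{-y^2/2-o(1)}$ as $N\to\infty$.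
\item[(c)] As $N\to\infty$, $M/\sqrt{2L}\to1$ in probability and $\mathbb{E}M/\sqrt{2L}\to1$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) Since $\bar\Phi(x)=\int_0^\infty\varphi(x+s)\,ds$, we have $R(x)=\int_0^\infty e^{-xs-s^2/2}\,ds$. This is decreasing in $x$, and for $x\ge0$ it is at most $R(0)=\sqrt{\pi/2}$.

(b) Use (a) and $\bar\Phi(x)\ge\int_x^{x+1}\varphi\ge\varphi(x+1)$ for $x\ge0$.

(c) Let $0<\delta<1$ and $c=(1-\delta)\sqrt{2L}$. By (b), $p=\bar\Phi(c)=N^{-(1-\delta)^2-o(1)}$, so $\mathbb{P}(M<c)=(1-p)^N\le e^{-Np}\to0$. By (a) and the union bound, $\mathbb{P}(M>(1+\delta)\sqrt{2L})\le N^{1-(1+\delta)^2}\to0$. Finally $M\ge c\,\mathbf{1}_{\{M\ge c\}}-|Y_1|$, so $\mathbb{E}M\ge c\,\mathbb{P}(M\ge c)-1$, while $\mathbb{E}M<\sqrt{2L}$ by \eqref{eq:mbound}.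
\end{proof}

\subsection{The two branches of the exponent}

For the process \eqref{eq:model}, $F=\sigma Z+\mu M/\sqrt2$. To reach the level $x\sqrt L$, where $x=\mu+\beta$, we may ask that $\sigma Z\ge a\sqrt L$ and $M\ge y\sqrt L$ with $a+\mu y/\sqrt2=x$. The value $y=\sqrt2$ is free; a larger $y$ has probability about $N\cdot N^{-y^2/2}$. The total cost in the exponent is $a^2/(2\sigma^2)+y^2/2-1$, a convex function to be minimized over $y\ge\sqrt2$. Because $\sigma^2+\mu^2/2=1$, its minimum on the whole line $a+\mu y/\sqrt2=x$ is at $a=\sigma^2x$, $y=\mu x/\sqrt2$, with value $x^2/2-1$. This point is admissible exactly when $\mu x\ge2$. Otherwise the minimum is at the endpoint $y=\sqrt2$, $a=\beta$, with value $\beta^2/(2-\mu^2)$. These are the two branches of \eqref{eq:I}: for small $\beta$ the common factor does all the work, and for large $\beta$ one variable $X_i$ is exceptionally large.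

\begin{lemma}\label{lem:I}
Let $\mu\in(0,\sqrt2)$ and $\beta>0$. Then
\begin{equation}\label{eq:gap}
\frac{\beta^2}{2-\mu^2}-\Big(\frac{(\mu+\beta)^2}2-1\Big)=\frac{(\mu^2+\mu\beta-2)^2}{2(2-\mu^2)} .
\end{equation}
In particular $I_\mu(\beta)$ is well defined. For fixed $\beta$, the map $\mu\mapsto I_\mu(\beta)$ is increasing on $(0,\sqrt2)$.
\end{lemma}

\begin{proof}
Put $D=2-\mu^2$. Multiplying the left side of \eqref{eq:gap} by $2D$ and using $(\mu+\beta)^2-2=\beta^2+2\mu\beta-D$ gives $2\beta^2-D(\beta^2+2\mu\beta-D)=\mu^2\beta^2-2\mu\beta D+D^2=(\mu\beta-D)^2$. So the two branches agree when $\mu^2+\mu\beta=2$. For fixed $\beta$, the quantity $\mu^2+\mu\beta$ increases with $\mu$, so the first branch applies up to the value $\mu_*$ with $\mu_*^2+\mu_*\beta=2$ and the second from $\mu_*$ on. Each branch is increasing in $\mu$, and they agree at $\mu_*$.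
\end{proof}

The second branch is the exponent given by the union bound. By \eqref{eq:gap} it is smaller than the first branch on both sides of the threshold $\mu^2+\mu\beta=2$: beyond the threshold it is the truth, and below the threshold it is too weak.

\subsection{Proof of Theorem~\ref{thm:main}(iv)}

Fix $\alpha$ and $\beta$. Take $\mu\in(\alpha,\sqrt2)$ and $\delta\in(0,1)$, consider the process \eqref{eq:model}, and let $o(1)$ refer to $N\to\infty$ with $\mu,\delta$ fixed. Each $X_i$ has variance $1$, and $\mathbb{E}F=\mu\,\mathbb{E}M/\sqrt2$. By \eqref{eq:mbound} and Lemma~\ref{lem:tails}(c), for large $N$,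
\begin{equation}\label{eq:meanmodel}
\max\{\alpha,\mu-\delta\}\sqrt L\le\mathbb{E}F\le\mu\sqrt L ,
\end{equation}
so the hypotheses hold. Recall that $Z$ and $M$ are independent and that $2\sigma^2=2-\mu^2$.

\emph{Upper tail through the common factor.} If $M\ge(1-\delta)\sqrt{2L}$ and $\sigma Z\ge(\beta+\mu\delta)\sqrt L$, then $F\ge(\mu+\beta)\sqrt L\ge\mathbb{E}F+\beta\sqrt L$. The first event has probability tending to $1$, so Lemma~\ref{lem:tails}(b) gives
\begin{equation}\label{eq:U1}
\mathbb{P}(F\ge\mathbb{E}F+\beta\sqrt L)\ge N^{-(\beta+\mu\delta)^2/(2-\mu^2)-o(1)} .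
\end{equation}

\emph{Upper tail through one large variable, when $\alpha^2+\alpha\beta\ge2$.} Let $x=\mu+\beta$ and $y=\mu x/\sqrt2$; then $y\ge\sqrt2$. If $Z\ge\sigma x\sqrt L$ and $M\ge y\sqrt L$, then $F\ge(\sigma^2+\mu^2/2)x\sqrt L=x\sqrt L\ge\mathbb{E}F+\beta\sqrt L$. Let $p=\bar\Phi(y\sqrt L)=N^{-y^2/2-o(1)}$. The function $1-e^{-s}$ is concave and increasing, vanishes at $0$ and exceeds $\frac12$ at $s=1$, so $1-e^{-s}\ge\frac12\min(s,1)$ for $s\ge0$. Since $1-y^2/2\le0$,
\[
\mathbb{P}(M\ge y\sqrt L)=1-(1-p)^N\ge1-e^{-Np}\ge\tfrac12\min(Np,1)\ge N^{1-y^2/2-o(1)} .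
\]
As $\sigma^2x^2/2+y^2/2=(\sigma^2+\mu^2/2)x^2/2=x^2/2$, we obtain
\begin{equation}\label{eq:U2}
\mathbb{P}(F\ge\mathbb{E}F+\beta\sqrt L)\ge N^{1-(\mu+\beta)^2/2-o(1)} .
\end{equation}

\emph{Lower tail.} If $M\le(1+\delta)\sqrt{2L}$ and $\sigma Z\le-(\beta+\delta+\mu\delta)\sqrt L$, then $F\le(\mu-\delta-\beta)\sqrt L\le\mathbb{E}F-\beta\sqrt L$ by \eqref{eq:meanmodel}. The first event has probability tending to $1$, so
\begin{equation}\label{eq:L1}
\mathbb{P}(F\le\mathbb{E}F-\beta\sqrt L)\ge N^{-(\beta+\delta+\mu\delta)^2/(2-\mu^2)-o(1)} .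
\end{equation}

As $\mu\downarrow\alpha$ and $\delta\downarrow0$, the exponents in \eqref{eq:U1} and \eqref{eq:L1} tend to $\beta^2/(2-\alpha^2)$, and the exponent in \eqref{eq:U2} tends to $(\alpha+\beta)^2/2-1$. Use \eqref{eq:U1} if $\alpha^2+\alpha\beta<2$ and \eqref{eq:U2} otherwise. Then for each $j\ge1$ there are $\mu_j$, $\delta_j$ and $N_j$, with $N_1<N_2<\cdots$, such that for all $N\ge N_j$ the process with parameter $\mu_j$ satisfies the hypotheses and both bounds of (iv) with $1/j$ in place of $\eta_N$. For $N_j\le N<N_{j+1}$ take this process and $\eta_N=1/j$.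

It remains to identify the range. For $\beta\le(2-\alpha^2)/\alpha$ we have $I_\alpha(\beta)=\beta^2/(2-\alpha^2)$, and this exponent is valid by part (i), proved in Section~\ref{sec:upper}. For $\beta>(2-\alpha^2)/\alpha$, \eqref{eq:gap} gives $I_\alpha(\beta)<\beta^2/(2-\alpha^2)$, so the processes just built violate the bound $N^{-\beta^2/(2-\alpha^2)}$ for large $N$. Finally $2/\alpha>\sqrt2$. \qed

\section{The upper tail and the variance}\label{sec:upper}

The key estimate makes no assumption on $\mathbb{E}F$.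

\begin{proposition}\label{prop:laplace}
Let $X_1,\dots,X_N$ be centered jointly Gaussian with $\operatorname{Var}X_i\le1$. For every $\lambda>0$ there is $q\in[0,1]$ with
\[
\log\mathbb{E}e^{\lambda F}\le\lambda\min\Big\{\mathbb{E}F,\ \sqrt{2(1-q)L}\Big\}+\frac{\lambda^2}2\,q .
\]
\end{proposition}

Each term of the minimum, taken alone, gives a familiar bound. The first term with $q\le1$ gives $\log\mathbb{E}e^{\lambda(F-\mathbb{E}F)}\le\lambda^2/2$, and so, by Markov's inequality with $\lambda=t$, the concentration inequality $\mathbb{P}(F\ge\mathbb{E}F+t)\le e^{-t^2/2}$. The second term with $\lambda\sqrt{2(1-q)L}\le\frac{\lambda^2}2(1-q)+L$ gives $\mathbb{E}e^{\lambda F}\le Ne^{\lambda^2/2}$, the union bound. The content of the proposition is that both hold with the same $q$. The number $q$ plays the role of $\sigma^2$ in \eqref{eq:model}: if $q$ is large, the fluctuation term $\lambda^2q/2$ is large, but only the variance $1-q$ remains to build the maximum.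

\begin{corollary}\label{cor:mgf}
Assume in addition $\mathbb{E}F>0$. For $0<\lambda\le2\sqrt L/m$,
\[
\mathbb{E}e^{\lambda(F-\mathbb{E}F)}\le\exp\Big(\frac{\lambda^2}2\Big(1-\frac{m^2}2\Big)\Big).
\]
\end{corollary}

\begin{proof}
Write $\lambda=\ell\sqrt L$ with $0<\ell\le2/m$. By Proposition~\ref{prop:laplace}, for some $q\in[0,1]$,
\[
\frac1L\log\mathbb{E}e^{\lambda(F-\mathbb{E}F)}\le G:=\ell\min\big\{0,\sqrt{2(1-q)}-m\big\}+\frac{\ell^2q}2 .
\]
We must show $G\le\frac{\ell^2}2(1-\frac{m^2}2)$. If $q\le1-m^2/2$, then $G\le\ell^2q/2$ suffices. If $q\ge1-m^2/2$, put $y=\sqrt{2(1-q)}\in[0,m]$, so that $q=1-y^2/2$ and $G=\ell(y-m)+\frac{\ell^2}2-\frac{\ell^2y^2}4$. The derivative in $y$ is $\ell(1-\ell y/2)$, which is nonnegative on $[0,m]$ because $\ell m\le2$. So $G$ is at most its value at $y=m$, which is $\frac{\ell^2}2-\frac{\ell^2m^2}4$.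
\end{proof}

For $\ell>2/m$ the maximum of $G$ over $y\in[0,m]$ moves to $y=2/\ell$ and equals $1-\ell m+\ell^2/2$, which is the union bound again. This is the source of the threshold in \eqref{eq:I}.

\begin{proof}[Proof of Theorem~\ref{thm:main}(i)]
Here $0<\alpha\le m<\sqrt2$ by \eqref{eq:mbound}. Suppose first that $m^2+m\beta\le2$. Then $\ell=2\beta/(2-m^2)$ satisfies $\ell\le2/m$, so Corollary~\ref{cor:mgf} applies to $\lambda=\ell\sqrt L$. Markov's inequality gives
\[
\mathbb{P}(F\ge\mathbb{E}F+\beta\sqrt L)\le\exp\Big(-L\Big(\ell\beta-\frac{\ell^2(2-m^2)}4\Big)\Big)=N^{-\beta^2/(2-m^2)} .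
\]
Suppose next that $m^2+m\beta\ge2$. For $s>0$, $\operatorname{Var}X_i\le1$ and Lemma~\ref{lem:tails}(a) give $\mathbb{P}(X_i\ge s)\le\bar\Phi(s)\le e^{-s^2/2}$, so $\mathbb{P}(F\ge(m+\beta)\sqrt L)\le N^{1-(m+\beta)^2/2}$. In both cases the bound is $N^{-I_m(\beta)}$, and $I_m(\beta)\ge I_\alpha(\beta)$ by Lemma~\ref{lem:I}.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:answer}]
The hypothesis says $m+\beta\le\sqrt2$, so $m^2+m\beta\le\sqrt2\,m<2$ and $I_m(\beta)=\beta^2/(2-m^2)$. Apply Theorem~\ref{thm:main}(i) and use $m\ge\alpha$.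
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}(ii)]
Since $|F|\le\sum_i|X_i|$, all exponential moments of $F$ are finite, and $\log\mathbb{E}e^{\lambda(F-\mathbb{E}F)}=\frac{\lambda^2}2\operatorname{Var}F+O(\lambda^3)$ as $\lambda\downarrow0$. Corollary~\ref{cor:mgf} holds for all small $\lambda>0$, so $\operatorname{Var}F\le1-m^2/2=1-(\mathbb{E}F)^2/(2L)$.
\end{proof}

\section{The Laplace transform of the maximum}\label{sec:laplace}

Factor the covariance matrix to write $X_i=\langle v_i,g\rangle$, where $g$ is a standard Gaussian vector in $\mathbb{R}^d$ and $|v_i|^2=\operatorname{Var}X_i\le1$. Then $F=f(g)$ with $f(x)=\max_i\langle v_i,x\rangle$, a convex $1$-Lipschitz function with $|f(x)|\le|x|$.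

In \eqref{eq:model} the vectors split as $v_i=w+r_i$, with a common part $w$ orthogonal to all $r_i$. The common part contributes nothing to $\mathbb{E}F$, so scaling \eqref{eq:mbound} gives $\mathbb{E}F\le\sqrt{2(1-|w|^2)L}$. A general family $v_1,\dots,v_N$ has no common part, and the difficulty is to find a substitute. We reveal $g$ gradually, as the endpoint $W_1$ of a Brownian path, and let $J$ be the maximizing index. The substitute for $w$ at time $t$ is $\bar v_t$, the conditional mean of $v_J$ given the path up to time $t$.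

\subsection{Two vectors, by hand}\label{sub:two}

The mechanism is visible for $N=2$ in the limit $\lambda\downarrow0$, which corresponds to the variance bound (ii). Let $v_\pm=(a,\pm b)$ with $a^2+b^2=1$ and $b>0$. Let $W=(W',W'')$ be a planar Brownian motion with filtration $(\mathcal{F}_t)$, and $g=W_1$. Then $F=aW'_1+b|W''_1|$, so $\mathbb{E}F=b\sqrt{2/\pi}$ and $\operatorname{Var}F=a^2+b^2(1-2/\pi)$. The index $J$ is the sign of $W''_1$. Its conditional law at time $t<1$ is $p_\pm(t,W_t)$ with $p_\pm(t,x)=\Phi(\pm x''/\sqrt{1-t})$, and $\bar v_t=(a,bs_t)$ with $s_t=\mathbb{E}[\operatorname{sgn}W''_1\mid\mathcal{F}_t]$.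

\emph{The size of $\bar v_t$ measures the fluctuations.} We have $\mathbb{E}s_t^2=\mathbb{E}[\operatorname{sgn}\xi\operatorname{sgn}\xi']$, where $\xi,\xi'$ are the endpoints of two paths that agree up to time $t$ and are independent afterward. They are standard normal with correlation $t$, so by rotation invariance their signs differ with probability $\frac1\pi\arccos t$, and $\mathbb{E}s_t^2=\frac2\pi\arcsin t$. Since $\int_0^1\arcsin t\,dt=\frac\pi2-1$,
\[
q:=\int_0^1\mathbb{E}|\bar v_t|^2\,dt=a^2+b^2\Big(1-\frac2\pi\Big)=\operatorname{Var}F .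
\]

\emph{The mean of $F$ is built by learning $J$.} We have $\mathbb{E}F=\mathbb{E}\langle v_J,W_1\rangle$, the final value of $\mathbb{E}\langle\bar v_t,W_t\rangle$. Both $\bar v$ and $W$ are martingales, so this quantity grows only through their covariation, whose rate is
\[
\sum_\pm\langle v_\pm,\nabla p_\pm\rangle=\frac{2b}{\sqrt{1-t}}\,\varphi\Big(\frac{W''_t}{\sqrt{1-t}}\Big).
\]
The right side is $2b$ times the conditional density of $W''_1$ at $0$, so its mean is $2b\varphi(0)=b\sqrt{2/\pi}$ for every $t$, and the integral over $[0,1]$ is indeed $\mathbb{E}F$.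

\emph{Learning is limited by entropy.} Since $p_++p_-=1$, the gradients sum to zero, and the rate equals $\sum_\pm p_\pm\langle v_\pm-\bar v_t,\nabla\log p_\pm\rangle$. This subtraction removes the common coordinate $a$ and is the whole gain. The Cauchy--Schwarz inequality bounds the integrated mean rate by the geometric mean of two quantities. The first is the spread $\int_0^1\mathbb{E}\sum_\pm p_\pm|v_\pm-\bar v_t|^2\,dt=1-q$. The second is $\int_0^1\mathbb{E}\sum_\pm p_\pm|\nabla\log p_\pm|^2\,dt$, which by \eqref{eq:entropy} below is twice the mean loss of entropy of $(p_+,p_-)$. The entropy starts at $\log2$ and is never negative, so the second quantity is at most $2\log2$. We obtain $\mathbb{E}F\le\sqrt{2(1-\operatorname{Var}F)\log2}$, which is (ii). Here $1-q=2b^2/\pi=(\mathbb{E}F)^2$, and the inequality reads $1\le2\log2$.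

For $\lambda>0$ the relevant measure is not $\mathbb{P}$ but its tilt by $e^{\lambda F}$, under which $W$ acquires a drift. The argument survives because this drift turns out to be $\lambda\bar v_t$, with $\bar v_t$ computed under the tilted measure.

\subsection{The tilted process}

Fix $\lambda\ge0$; the value $\lambda=0$ is allowed only to cover Section~\ref{sub:two}. Remove repeated vectors, so that the $v_i$ are distinct. Let $A_i$ be the set of $x$ for which $i$ is the smallest index with $\langle v_i,x\rangle=f(x)$. The sets $A_i$ partition $\mathbb{R}^d$. Off the finitely many hyperplanes $\{\langle v_i-v_j,x\rangle=0\}$ the maximizer is unique and locally constant, so $\nabla f=v_i$ almost everywhere on $A_i$. Discard the indices for which $A_i$ has Lebesgue measure zero. All sums below run over the remaining $n\le N$ indices, whose sets cover almost all of $\mathbb{R}^d$.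

For $t\in[0,1)$ and $x\in\mathbb{R}^d$ put
\[
h_i(t,x)=\mathbb{E}\big[(e^{\lambda f}\mathbf{1}_{A_i})(x+\sqrt{1-t}\,g)\big],\qquad h=\sum_ih_i,\qquad p_i=\frac{h_i}h,\qquad\bar v=\sum_ip_iv_i .
\]
Each $h_i$ is the integral of $e^{\lambda f}\mathbf{1}_{A_i}\le e^{\lambda|\cdot|}$ against the Gaussian kernel of mean $x$ and covariance $(1-t)\,\mathrm{Id}$. Hence $h_i$ is smooth, strictly positive because $A_i$ has positive measure, and, like the kernel, solves $\partial_th_i+\frac12\Delta h_i=0$; so does $h(t,x)=\mathbb{E}e^{\lambda f(x+\sqrt{1-t}\,g)}$. For a unit vector $e$ and $|\epsilon|\le1$ we have $|e^{\lambda f(y+\epsilon e)}-e^{\lambda f(y)}|\le\lambda|\epsilon|e^{\lambda(|y|+1)}$, so dominated convergence gives $\nabla h=\lambda\,\mathbb{E}[(e^{\lambda f}\nabla f)(x+\sqrt{1-t}\,g)]=\lambda\sum_iv_ih_i$. Therefore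
\begin{equation}\label{eq:drift}
u:=\nabla\log h=\lambda\bar v,\qquad|\bar v|\le1 .
\end{equation}

Let $W$ be a $d$-dimensional Brownian motion on $[0,1]$ under a measure $P$, started at $0$, with filtration $(\mathcal{F}_t)$. Let $\Lambda=\log\mathbb{E}e^{\lambda F}=\log h(0,0)$, and define $Q$ by $dQ/dP=e^{\lambda f(W_1)-\Lambda}$. Write $u_t=u(t,W_t)$ and $\bar v_t=\bar v(t,W_t)$, and let $J$ be the index with $W_1\in A_J$, defined almost surely under both measures. We use four standard facts.
\begin{itemize}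
\item \emph{It\^o's formula.} If $dW_t=a_t\,dt+dB_t$ with $B$ a Brownian motion and $\psi(t,x)$ is smooth, then $d\psi(t,W_t)=(\partial_t\psi+\frac12\Delta\psi+\langle a_t,\nabla\psi\rangle)\,dt+\langle\nabla\psi,dB_t\rangle$.
\item \emph{Girsanov's theorem.} If $a$ is bounded and progressively measurable and $dQ/dP=\exp(\int_0^1\langle a_t,dW_t\rangle-\frac12\int_0^1|a_t|^2dt)$, then $W_t-\int_0^ta_s\,ds$ is a $Q$-Brownian motion on $[0,1]$ with respect to $(\mathcal{F}_t)$.
\item \emph{Bayes' formula.} If $D=dQ/dP>0$ and $\xi$ is bounded, $\mathbb{E}_Q[\xi\mid\mathcal{F}_t]=\mathbb{E}_P[\xi D\mid\mathcal{F}_t]/\mathbb{E}_P[D\mid\mathcal{F}_t]$.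
\item \emph{L\'evy's theorem.} If $\xi$ is integrable and measurable with respect to $\sigma(\bigcup_{t<1}\mathcal{F}_t)$, and $t\mapsto\mathbb{E}[\xi\mid\mathcal{F}_t]$ is continuous, then $\mathbb{E}[\xi\mid\mathcal{F}_t]\to\xi$ almost surely as $t\uparrow1$. Functions of $W_1=\lim_{t\uparrow1}W_t$ have this measurability.
\end{itemize}

We first identify the law of $W$ under $Q$. By the heat equation, $(\partial_t+\frac12\Delta)\log h=-\frac12|u|^2$, so It\^o's formula under $P$ gives $\log h(t,W_t)=\Lambda+\int_0^t\langle u_s,dW_s\rangle-\frac12\int_0^t|u_s|^2ds$ for $t<1$. By the Markov property $h(t,W_t)=\mathbb{E}_P[e^{\lambda f(W_1)}\mid\mathcal{F}_t]$, which tends to $e^{\lambda f(W_1)}$ by L\'evy's theorem. Since $u$ is bounded, the integrals converge as $t\uparrow1$, and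
\begin{equation}\label{eq:exp}
\lambda f(W_1)=\Lambda+\int_0^1\langle u_t,dW_t\rangle-\frac12\int_0^1|u_t|^2dt .
\end{equation}
Thus $dQ/dP$ has the form required by Girsanov's theorem, and $B_t=W_t-\int_0^tu_s\,ds$ is a $Q$-Brownian motion. Likewise $h_i(t,W_t)=\mathbb{E}_P[e^{\lambda f(W_1)}\mathbf{1}_{\{J=i\}}\mid\mathcal{F}_t]$, so Bayes' formula gives $p_i(t,W_t)=Q(J=i\mid\mathcal{F}_t)$. Hence
\begin{equation}\label{eq:cond}
\bar v_t=\mathbb{E}_Q[v_J\mid\mathcal{F}_t],\qquad\bar v_t\to v_J\ \text{ almost surely as }t\uparrow1 .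
\end{equation}
Together, \eqref{eq:drift} and \eqref{eq:cond} say that the drift created by tilting is $\lambda$ times the current prediction of the maximizing vector. Define
\[
q=\int_0^1\mathbb{E}_Q|\bar v_t|^2\,dt\in[0,1].
\]

\begin{lemma}\label{lem:identity}
$\Lambda=\lambda\,\mathbb{E}_Q\langle v_J,B_1\rangle+\frac{\lambda^2}2q$.
\end{lemma}

\begin{proof}
Substituting $dW=dB+u\,dt$ in \eqref{eq:exp} gives $\lambda f(W_1)=\Lambda+\int_0^1\langle u_t,dB_t\rangle+\frac12\int_0^1|u_t|^2dt$. The stochastic integral has $Q$-mean zero because $u$ is bounded, so $\Lambda=\lambda\,\mathbb{E}_Qf(W_1)-\frac{\lambda^2}2q$. On the other hand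
\[
f(W_1)=\langle v_J,W_1\rangle=\langle v_J,B_1\rangle+\int_0^1\langle v_J,u_t\rangle\,dt ,
\]
and $u_t$ is $\mathcal{F}_t$-measurable, so \eqref{eq:cond} and \eqref{eq:drift} give $\mathbb{E}_Q\langle v_J,u_t\rangle=\mathbb{E}_Q\langle\bar v_t,u_t\rangle=\lambda\,\mathbb{E}_Q|\bar v_t|^2$. Thus $\mathbb{E}_Qf(W_1)=\mathbb{E}_Q\langle v_J,B_1\rangle+\lambda q$.
\end{proof}

\subsection{The entropy bound}

It remains to bound the correlation between $v_J$ and the standard Gaussian vector $B_1$. The index $J$ is not the maximizer for $B_1$, but it takes at most $N$ values, and this is all that the computation of Section~\ref{sub:two} used.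

\begin{lemma}\label{lem:info}
$\mathbb{E}_Q\langle v_J,B_1\rangle\le\sqrt{2(1-q)L}$.
\end{lemma}

\begin{proof}
Insert $h_i=p_ih$ in the heat equation for $h_i$, subtract $p_i$ times the equation for $h$, and divide by $h$. This gives $\partial_tp_i+\frac12\Delta p_i+\langle u,\nabla p_i\rangle=0$. Under $Q$ we have $dW=u\,dt+dB$, so It\^o's formula shows that, along the path and with $\theta_i=\nabla\log p_i(t,W_t)$,
\begin{equation}\label{eq:dp}
dp_i=p_i\langle\theta_i,dB\rangle,\qquad\sum_ip_i\theta_i=\nabla\sum_ip_i=0 .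
\end{equation}
The $\theta_i$ may blow up as $t\uparrow1$, so we localize. For $k\ge2$ let $\tau_k=(1-\frac1k)\wedge\inf\{t:|W_t|\ge k\}$. Up to $\tau_k$ the point $(t,W_t)$ stays in a compact subset of $[0,1)\times\mathbb{R}^d$, so $\theta_i$ and $\log p_i$ are bounded, and $|B_t|\le k+\lambda$. Every stochastic integral below, stopped at $\tau_k$, therefore has mean zero. Since each path is bounded on $[0,1]$, $\tau_k=1-\frac1k$ for large $k$, so $\tau_k\uparrow1$.

The function $p\log p$ has second derivative $1/p$, and $p_i$ has quadratic variation $p_i^2|\theta_i|^2dt$, so $d(p_i\log p_i)=(1+\log p_i)\,dp_i+\frac12p_i|\theta_i|^2dt$. Let $S_t=-\sum_ip_i\log p_i$ be the entropy of the conditional law of $J$. Then $S_t\ge0$, and $S_0=\sum_ip_i\log(1/p_i)\le\log n\le L$ by Jensen's inequality. Summing over $i$,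
\begin{equation}\label{eq:entropy}
\frac12\,\mathbb{E}_Q\int_0^{\tau_k}\sum_ip_i|\theta_i|^2\,dt=S_0-\mathbb{E}_QS_{\tau_k}\le L .
\end{equation}
By \eqref{eq:dp}, $d\bar v_t=\sum_iv_ip_i\langle\theta_i,dB_t\rangle$. The covariation of the $j$th coordinates of $\bar v$ and $B$ is $\sum_ip_iv_i^j\theta_i^j\,dt$, so the product formula gives $d\langle\bar v_t,B_t\rangle=\langle\bar v_t,dB_t\rangle+\langle B_t,d\bar v_t\rangle+\sum_ip_i\langle v_i,\theta_i\rangle\,dt$. Using $B_0=0$, then $\sum_ip_i\theta_i=0$, then the Cauchy--Schwarz inequality and \eqref{eq:entropy},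
\[
\mathbb{E}_Q\langle\bar v_{\tau_k},B_{\tau_k}\rangle=\mathbb{E}_Q\int_0^{\tau_k}\sum_ip_i\langle v_i-\bar v_t,\theta_i\rangle\,dt
\le\Big(\mathbb{E}_Q\int_0^1\sum_ip_i|v_i-\bar v_t|^2dt\Big)^{1/2}\sqrt{2L}.
\]
Since $\sum_ip_i|v_i-\bar v_t|^2=\sum_ip_i|v_i|^2-|\bar v_t|^2\le1-|\bar v_t|^2$, the right side is at most $\sqrt{2(1-q)L}$. As $k\to\infty$, $\bar v_{\tau_k}\to v_J$ by \eqref{eq:cond} and $B_{\tau_k}\to B_1$, while $|\langle\bar v_{\tau_k},B_{\tau_k}\rangle|\le\sup_{t\le1}|B_t|$, which is integrable by Doob's maximal inequality. Dominated convergence finishes the proof.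
\end{proof}

\begin{proof}[Proof of Proposition~\ref{prop:laplace}]
We have $\langle v_J,B_1\rangle\le f(B_1)$, and $B_1$ is a standard Gaussian vector under $Q$, so $\mathbb{E}_Q\langle v_J,B_1\rangle\le\mathbb{E}F$. Insert this bound and Lemma~\ref{lem:info} in Lemma~\ref{lem:identity}; both are multiplied by $\lambda>0$.
\end{proof}

The hypothesis $|v_i|\le1$ entered through $q\le1$ and through the bound on the spread $\sum_ip_i|v_i-\bar v_t|^2$. The number $N$ entered only through $S_0\le L$.

\section{The lower tail}\label{sec:lower}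

For $\lambda<0$ one would need a lower bound on $\mathbb{E}_Q\langle v_J,B_1\rangle$, and the inequality $\langle v_J,B_1\rangle\le f(B_1)$ points the wrong way. We use instead that the lower tail of $F$ is governed by its variance alone.

\begin{proposition}\label{prop:lower}
Under the hypotheses of Theorem~\ref{thm:main}, $\sigma^2:=\operatorname{Var}F$ is positive, and
\[
\mathbb{P}(F\le\mathbb{E}F-t)\le e^{-t^2/(2\sigma^2)}\qquad(t>0).
\]
\end{proposition}

Convexity of $f$ is essential here. For $|Z|$, with variance $\sigma^2=1-2/\pi<1$ and mean below $1$, the upper tail is at least $\bar\Phi(t+1)$, which exceeds $e^{-t^2/(2\sigma^2)}$ for large $t$; so the bound fails for the upper tail of $|Z|$, equivalently for the lower tail of the concave function $-|Z|$.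

\begin{proof}[Proof of Theorem~\ref{thm:main}(iii) from Proposition~\ref{prop:lower}]
By (ii), $2\sigma^2\le2-m^2$, so $t=\beta\sqrt L$ gives $t^2/(2\sigma^2)\ge L\beta^2/(2-m^2)\ge L\beta^2/(2-\alpha^2)$. If $\beta\le(2-\alpha^2)/\alpha$, then $I_\alpha(\beta)=\beta^2/(2-\alpha^2)$, and adding the bound of (i) gives the two-sided statement.
\end{proof}

\subsection{Reduction to one dimension}

Convexity is used through Ehrhard's inequality \cite{Ehr}. Let $\gamma$ be the standard Gaussian measure on $\mathbb{R}^d$. For convex sets $A,B\subset\mathbb{R}^d$ with $\gamma(A),\gamma(B)\in(0,1)$ and $\kappa\in(0,1)$,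
\[
\Phi^{-1}\big(\gamma(\kappa A+(1-\kappa)B)\big)\ge\kappa\,\Phi^{-1}(\gamma(A))+(1-\kappa)\,\Phi^{-1}(\gamma(B)).
\]
It shows that the monotone map carrying a standard normal variable $Z$ to the law of $F$ inherits the convexity of $f$.

\begin{lemma}\label{lem:T}
Assume $\mathbb{E}F>0$. Let $H(y)=\Phi^{-1}(\mathbb{P}(F\le y))$, with $\Phi^{-1}(0)=-\infty$, and $T(z)=\inf\{y:H(y)\ge z\}$. Then $\operatorname{Var}F>0$ and $H<\infty$; the function $T$ is finite, nondecreasing and convex on $\mathbb{R}$; $T(z)\le y$ if and only if $z\le H(y)$; and $T(Z)$ has the law of $F$.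
\end{lemma}

\begin{proof}
Since $\mathbb{E}F>0$, some $v_i\ne0$, so each open set $\{f>y\}$ is nonempty. Hence $\mathbb{P}(F\le y)<1$ for all $y$, which gives $H<\infty$ and shows that $F$ is not almost surely constant. The function $H$ is nondecreasing and right-continuous, with limits $\pm\infty$ at $\pm\infty$. So $\{y:H(y)\ge z\}$ is a closed half-line $[T(z),\infty)$ with $T(z)$ finite, $T$ is nondecreasing, and the equivalence holds. It gives $\mathbb{P}(T(Z)\le y)=\Phi(H(y))=\mathbb{P}(F\le y)$.

Let $y_0,y_1\in\mathbb{R}$, $\kappa\in(0,1)$ and $y=\kappa y_0+(1-\kappa)y_1$. The sets $\{f\le y_j\}$ are convex, and $\kappa\{f\le y_0\}+(1-\kappa)\{f\le y_1\}\subset\{f\le y\}$. Ehrhard's inequality gives $H(y)\ge\kappa H(y_0)+(1-\kappa)H(y_1)$ when $H(y_0),H(y_1)$ are finite. Apply this with $y_j=T(z_j)$, for which $H(y_j)\ge z_j$. Then $H(y)\ge\kappa z_0+(1-\kappa)z_1$, which means $T(\kappa z_0+(1-\kappa)z_1)\le\kappa T(z_0)+(1-\kappa)T(z_1)$.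
\end{proof}

\subsection{An inequality for convex increasing functions}

We must show that $T(z_0)\le\mathbb{E}F-t$ forces $z_0$ to be about $-t/\sigma$ or smaller, so we need an upper bound for $\mathbb{E}T(Z)-T(z_0)$ in terms of $\sigma$. We compare it with $\mathbb{E}[ZT(Z)]\le\sigma$, since both are linear in $T$. A convex nondecreasing function is, up to a constant, a mixture of the identity and the hinge functions $(z-b)_+$. For the hinge at $z_0$ itself, $\mathbb{E}(Z-z_0)_+=\int_{z_0}^\infty\bar\Phi$ and $\mathbb{E}[Z(Z-z_0)_+]=\bar\Phi(z_0)$. Their ratio is $\rho(z_0)$, where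
\begin{equation}\label{eq:rho}
\rho(b)=\frac{1}{\bar\Phi(b)}\int_b^\infty\bar\Phi(z)\,dz=\frac{\varphi(b)}{\bar\Phi(b)}-b ,
\end{equation}
the second form by integration by parts. The lemma says that this hinge is the worst case.

\begin{lemma}\label{lem:hinge}
The function $\rho$ is positive and nonincreasing. If $T:\mathbb{R}\to\mathbb{R}$ is convex and nondecreasing with $\mathbb{E}T(Z)^2<\infty$, then for every $z_0\in\mathbb{R}$
\[
\mathbb{E}T(Z)-T(z_0)\le\rho(z_0)\,\mathbb{E}[ZT(Z)]\le\rho(z_0)\sqrt{\operatorname{Var}T(Z)} .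
\]
\end{lemma}

\begin{proof}
Write $\rho(b)=\int_0^\infty\bar\Phi(b+y)/\bar\Phi(b)\,dy$. The $b$-derivative of $\log\bar\Phi(b+y)-\log\bar\Phi(b)$ is $1/R(b)-1/R(b+y)\le0$ by Lemma~\ref{lem:tails}(a), so $\rho$ is nonincreasing.

Let $T'$ be the right derivative of $T$. It is nonnegative and nondecreasing, and $T(z)-T(z')=\int_{z'}^zT'$. Since $\mathbb{E}Z=0$ and $Z(T(Z)-T(0))\ge0$, Tonelli's theorem and $\int_y^\infty z\varphi(z)\,dz=\int_{-\infty}^y(-z)\varphi(z)\,dz=\varphi(y)$ give
\[
\mathbb{E}[ZT(Z)]=\int_0^\infty z\varphi(z)\int_0^zT'(y)\,dy\,dz+\int_{-\infty}^0(-z)\varphi(z)\int_z^0T'(y)\,dy\,dz=\int_{\mathbb{R}}T'\varphi ,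
\]
and this is finite. Splitting according to $Z>z_0$ or $Z<z_0$, Tonelli's theorem also gives $\mathbb{E}T(Z)-T(z_0)=\int_{z_0}^\infty T'\bar\Phi-\int_{-\infty}^{z_0}T'\Phi$. With $a=\rho(z_0)$,
\[
a\,\mathbb{E}[ZT(Z)]-\mathbb{E}T(Z)+T(z_0)=\int_{\mathbb{R}}T'w,\qquad w=\begin{cases}a\varphi-\bar\Phi & \text{on }(z_0,\infty),\\ a\varphi+\Phi & \text{on }(-\infty,z_0).\end{cases}
\]
By Lemma~\ref{lem:tails}(a), $\bar\Phi(z)\le R(z_0)\varphi(z)$ for $z>z_0$ and $\Phi(z)=\bar\Phi(-z)\le R(-z_0)\varphi(z)$ for $z<z_0$. So $|w|\le C\varphi$ with $C$ depending on $z_0$, and $\int T'|w|<\infty$.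

Let $\psi(b)=\int_b^\infty w$, the contribution of the hinge at $b$. For $b\ge z_0$, $\psi(b)=\bar\Phi(b)(a-\rho(b))\ge0$, and $\psi(z_0)=0$. For $-\infty\le b<z_0$, therefore, $\psi(b)=\int_b^{z_0}(a\varphi+\Phi)\ge0$. For each $r>0$ the set $\{T'>r\}$ is empty or, up to an endpoint, a set $(b,\infty)$ with $b\ge-\infty$. By Fubini's theorem, $\int T'w=\int_0^\infty\int_{\{T'>r\}}w\,dz\,dr\ge0$, which is the first inequality. The second is the Cauchy--Schwarz inequality applied to $\mathbb{E}[ZT(Z)]=\mathbb{E}[Z(T(Z)-\mathbb{E}T(Z))]$.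
\end{proof}

\subsection{Proof of Proposition~\ref{prop:lower}}

For $z_0=-z$ far to the left, \eqref{eq:rho} gives $\rho(-z)=z+\varphi(z)/\Phi(z)$, barely more than $z$. The excess is absorbed by the factor $\frac12$ in Lemma~\ref{lem:tails}(a) when $z>1$. Small deviations are not covered by this and are treated by a second-moment bound. Let $s=t/\sigma$.

\emph{Case $s^2\le2$.} Cantelli's inequality states $\mathbb{P}(F\le\mathbb{E}F-t)\le\sigma^2/(\sigma^2+t^2)=1/(1+s^2)$; it is Markov's inequality for $(c+\mathbb{E}F-F)^2$ with $c=\sigma^2/t$. The function $\log(1+x)-x/2$ is concave, vanishes at $x=0$ and equals $\log3-1>0$ at $x=2$, so it is nonnegative on $[0,2]$. Hence $1/(1+s^2)\le e^{-s^2/2}$.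

\emph{Case $s^2>2$.} Let $z_0=H(\mathbb{E}F-t)$. If $z_0=-\infty$, the probability is $0$. Otherwise $\mathbb{P}(F\le\mathbb{E}F-t)=\Phi(z_0)$ and $T(z_0)\le\mathbb{E}F-t$ by Lemma~\ref{lem:T}, so Lemma~\ref{lem:hinge} gives $t\le\rho(z_0)\sigma$, that is $s\le\rho(z_0)$.

Let $r(z)=\varphi(z)/\Phi(z)$, so that $\rho(-z)=z+r(z)$. Since $2\pi e>16$ we have $\varphi(1)<\frac14$, and $\Phi(1)\ge\frac12+\varphi(1)$, so $r(1)\le\varphi(1)/(\frac12+\varphi(1))<\frac13$. Thus $\rho(-1)<\frac43<\sqrt2<s\le\rho(z_0)$, and since $\rho$ is nonincreasing, $z_0=-z$ with $z>1$. The function $z\varphi(z)$ is decreasing on $[1,\infty)$ and $\Phi$ is increasing, so $zr(z)\le r(1)<\frac13$ and hence $r(z)<\frac13$. Therefore $zr(z)+r(z)^2/2<\frac13+\frac1{18}<\frac12<\log2$, and Lemma~\ref{lem:tails}(a) gives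
\[
\Phi(z_0)=\bar\Phi(z)\le\tfrac12e^{-z^2/2}\le e^{-z^2/2-zr(z)-r(z)^2/2}=e^{-\rho(z_0)^2/2}\le e^{-s^2/2}.
\]
This proves Proposition~\ref{prop:lower} and completes the proof of Theorem~\ref{thm:main}. \qed

\begin{thebibliography}{9}

\bibitem{DEZ}
Jian Ding, Ronen Eldan, Alex Zhai,
\emph{On multiple peaks and moderate deviations for supremum of Gaussian field},
arXiv:1311.5592 (2013).

\bibitem{Ehr}
A. Ehrhard, \emph{Math. Scand.} 53 (1983).

\end{thebibliography}
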